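\title{Infinite torsion in the $p$-adic cohomology and the Picard group of smooth affinoids}

\begin{abstract}
Let $C$ be an algebraically closed complete non-archimedean extension of $\mathbb{Q}_p$. We show that the $p$-torsion of the Picard group of a smooth affinoid rigid space over $C$ can be infinite, and that the torsion of its pro-\'etale cohomology with coefficients in $\mathbb{Z}_p$ can be infinite. The first example is a Tate elliptic curve minus a small open disc. The second is the product of this curve with the closed unit disc, in degree $2$. We also determine the range of failure: the Picard statement fails exactly in dimensions $\ge 1$, and the cohomological statement exactly in dimensions $\ge 2$.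
\end{abstract}

\section{Introduction}

Let $p$ be a prime number and let $C$ be an algebraically closed complete non-archimedean extension of $\mathbb{Q}_p$, with absolute value $|\cdot|$, ring of integers $\mathcal{O}_C$, maximal ideal $\mathfrak{m}$ and residue field $k$. The field $k$ is algebraically closed of characteristic $p$. For an abelian group $A$ we write $A[n]$ for the kernel and $A/n$ for the cokernel of multiplication by $n$. The following question comes from \cite{Bosco}. Let $X$ be a smooth affinoid rigid space over $C$.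
\begin{enumerate}
\item[(i)] Is the torsion subgroup of the pro-\'etale cohomology group $H^i(X,\mathbb{Z}_p)$ finite for every $i\in\mathbb{Z}$?
\item[(ii)] Is $\mathrm{Pic}(X)[p^n]$ finite for every $n\ge 0$?
\end{enumerate}
Both statements are known to hold when $X$ has an affine smooth $p$-adic formal model over $\mathcal{O}_C$. We show that both fail in general.

To see what is being asked, take the closed unit disc $T=\mathrm{Sp}\,C\langle t\rangle$. The ring $C\langle t\rangle$ is a principal ideal domain, so $\mathrm{Pic}(T)=0$ and Kummer theory gives $H^1(T,\mu_p)=\mathcal{O}(T)^*/p$. This group is infinite. Indeed, the Gauss norm is multiplicative and $\|v'\|\le\|v\|$, so the logarithmic derivative of the $p$-th power of a unit has norm at most $|p|$, while for $a,b\in\mathfrak{m}$ the logarithmic derivative of $(1+at)/(1+bt)$ has norm $|a-b|$; and $\mathfrak{m}$ contains infinitely many elements at mutual distance $>|p|$. So the cohomology of an affinoid modulo $p$ is not finite, even in the simplest case. Torsion is a finer invariant: $H^{i+1}(X,\mathbb{Z}_p)[p^m]$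 is the cokernel of $H^i(X,\mathbb{Z}_p)\to H^i(X,\mathbb{Z}/p^m)$, so it measures the classes modulo $p^m$ that do not lift. The Kummer class of a unit always lifts, because a unit has a Kummer class modulo $p^s$ for every $s$, compatibly. Hence for $i=1$ the obstruction comes from $\mathrm{Pic}(X)[p^m]$ alone, which ties (i) to (ii). The disc and the known case suggest that the infinite part of the cohomology always lifts and that both answers are positive.

The counterexamples are built from a Tate curve. Fix $q\in C^*$ with $|q|<1$ and let $E=\mathbb{G}_m^{\mathrm{an}}/q^{\mathbb{Z}}$, with origin $e$ the class of $1$. For a complete rank-one valued extension $K/C$ and for $r\in|C^*|$ with $0<r\le 1$ put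
\[
D_r(K)=\{u\in K:\ |u-1|<r\}.
\]
On $D_r(K)$ we have $|u|=1$, so $|uv-1|=|u(v-1)+(u-1)|<r$ and $|u^{-1}-1|=|u-1|$ for $u,v\in D_r(K)$. Thus $D_r(K)$ is a subgroup of $K^*$ that meets $q^{\mathbb{Z}}$ only in $1$, and it injects into $E(K)=K^*/q^{\mathbb{Z}}$. Let $X_r=E\setminus D_r$. Let $J$ be a basis of $k$ over $\mathbb{F}_p$, an infinite set, and write $A^{(J)}$ for the direct sum of copies of $A$ indexed by $J$.

\begin{theorem}\label{thm:counter}
Let $r\in|C^*|$ with $0<r\le 1$.
\begin{enumerate}
\item[(a)] $X_r$ is a smooth affinoid curve and $\mathrm{Pic}(X_r)\cong C^*/(q^{\mathbb{Z}}D_r(C))$. For $r<1$ the group $\mathrm{Pic}(X_r)[p^n]$ is infinite for every $n\ge 1$; for $r=1$ it is cyclic of order $p^n$. So the answer to (ii) is negative.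
\item[(b)] Let $m\ge 1$, $r=|p|^{m+2}$ and $Y=X_r\times T$, a smooth affinoid surface. Then $H^2(Y,\mathbb{Z}_p)$ contains a subgroup isomorphic to $(\mathbb{Z}/p^m)^{(J)}$. So the answer to (i) is negative.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:range}
\begin{enumerate}
\item[(a)] For every smooth affinoid $X$ over $C$, the group $H^i(X,\mathbb{Z}_p)$ is torsion-free for $i\le 1$.
\item[(b)] If moreover $\dim X\le 1$, then $H^i(X,\mathbb{Z}_p)=0$ for $i\ge 2$. So (i) holds in dimension $\le 1$, and all these groups are torsion-free.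
\item[(c)] For all $2\le i\le d$ and $m\ge 1$ there is a smooth affinoid $X$ of dimension $d$ such that $H^i(X,\mathbb{Z}_p)$ contains $(\mathbb{Z}/p^m)^{(J)}$.
\item[(d)] For every $d\ge 1$ there is a smooth affinoid $X$ of dimension $d$ with $\mathrm{Pic}(X)[p^n]$ infinite for all $n\ge 1$.
\end{enumerate}
\end{theorem}

A smooth affinoid of dimension $0$ is a finite set of copies of $\mathrm{Sp}\,C$ and has trivial Picard group. So (i) fails exactly in dimensions $\ge 2$, and (ii) exactly in dimensions $\ge 1$.

Section~\ref{sec:kummer} reduces torsion in $H^2$ to torsion line bundles that are not highly $p$-divisible. Section~\ref{sec:groups} studies torsion and divisibility in the groups $K^*/(q^{\mathbb{Z}}D_r(K))$; it is elementary and contains the main idea, which Example~\ref{ex:small} shows in the smallest case. Section~\ref{sec:tate} identifies these groups with Picard groups, and Section~\ref{sec:surface} builds the line bundles on the surface $Y$. Sections~\ref{sec:curves} and~\ref{sec:higher} treat curves and higher degrees.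

\section{Kummer theory and torsion in degree two}\label{sec:kummer}

Let $X$ be a smooth rigid space over $C$, viewed as an adic space. We use the following facts.

\emph{Pro-\'etale cohomology.} The pro-\'etale site of $X$ enlarges the \'etale site by allowing towers of finite \'etale covers. For an abelian sheaf on the \'etale site, \'etale and pro-\'etale cohomology agree \cite[Cor.~3.17]{Scholze}, so we write $H^i(X,\mathbb{Z}/p^s)$ and $H^i(X,\mu_{p^s})$ without a subscript. On the pro-\'etale site one defines $\mathbb{Z}_p=\varprojlim_s\mathbb{Z}/p^s$ and $\mathbb{Z}_p(1)=\varprojlim_s\mu_{p^s}$, the latter with transition maps $\zeta\mapsto\zeta^p$, and the higher derived limits of these systems of sheaves vanish \cite[Prop.~8.2]{Scholze}. A compatible system of primitive $p^s$-th roots of unity in $C$ gives $\mathbb{Z}/p^s\cong\mu_{p^s}$ and $\mathbb{Z}_p\cong\mathbb{Z}_p(1)$. Passing to the limit over $s$ in $0\to\mathbb{Z}/p^s\to\mathbb{Z}/p^{s+m}\to\mathbb{Z}/p^m\to 0$ gives the exact sequence of sheaves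
\begin{equation}\label{eq:bockstein}
0\to\mathbb{Z}_p\xrightarrow{\ p^m\ }\mathbb{Z}_p\to\mathbb{Z}/p^m\to 0,
\end{equation}
and hence
\begin{equation}\label{eq:coker}
H^{i+1}(X,\mathbb{Z}_p)[p^m]\cong\mathrm{coker}\bigl(H^i(X,\mathbb{Z}_p)\to H^i(X,\mathbb{Z}/p^m)\bigr).
\end{equation}
Since $R\Gamma$ commutes with derived limits, $R\Gamma(X,\mathbb{Z}_p)=R\varprojlim_s R\Gamma(X,\mathbb{Z}/p^s)$, which gives exact sequences
\begin{equation}\label{eq:milnor}
0\to R^1\varprojlim_s H^{i-1}(X,\mathbb{Z}/p^s)\to H^i(X,\mathbb{Z}_p)\to\varprojlim_s H^i(X,\mathbb{Z}/p^s)\to 0.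
\end{equation}

\emph{Line bundles.} We have $H^1(X,\mathbb{G}_m)=\mathrm{Pic}(X)$ for the \'etale topology. If $X$ is affinoid, coherent sheaves on $X$ correspond to finite $\mathcal{O}(X)$-modules, so $\mathrm{Pic}(X)$ is the Picard group of the ring $\mathcal{O}(X)$. As $p$ is invertible in $C$, the Kummer sequence $1\to\mu_{p^s}\to\mathbb{G}_m\xrightarrow{p^s}\mathbb{G}_m\to 1$ is exact on the \'etale site, and it gives
\begin{equation}\label{eq:kummer}
0\to\mathcal{O}(X)^*/p^s\to H^1(X,\mu_{p^s})\to\mathrm{Pic}(X)[p^s]\to 0.
\end{equation}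

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
For $i<0$ the groups vanish. An affinoid $X$ has a finite set $\pi_0(X)$ of connected components, so $H^0(X,\mathbb{Z}_p)=\mathbb{Z}_p^{\pi_0(X)}$. This group is torsion-free and surjects onto $H^0(X,\mathbb{Z}/p)=(\mathbb{Z}/p)^{\pi_0(X)}$. By \eqref{eq:coker}, $H^1(X,\mathbb{Z}_p)[p]=0$.
\end{proof}

So degree $2$ is the first degree in which torsion can occur. A class of $H^1(X,\mu_{p^m})$ that lifts to $\mathbb{Z}_p(1)$ lifts to $\mu_{p^{m+N}}$ for every $N$, and this forces the underlying line bundle to be divisible by $p^N$. One value of $N$ is enough to obstruct lifting.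

\begin{lemma}\label{lem:kummer}
Let $Y$ be a smooth affinoid over $C$ and let $m,N\ge 1$. There is a surjection
\[
H^2(Y,\mathbb{Z}_p)[p^m]\to\mathrm{im}\bigl(\mathrm{Pic}(Y)[p^m]\to\mathrm{Pic}(Y)/p^N\bigr).
\]
If $(L_j)_{j\in J}$ are elements of $\mathrm{Pic}(Y)[p^m]$ such that the homomorphism $\mathbb{Z}^{(J)}\to\mathrm{Pic}(Y)/p^N$, $(n_j)\mapsto\sum_j n_jL_j$, has kernel $p^m\mathbb{Z}^{(J)}$, then $H^2(Y,\mathbb{Z}_p)$ contains a subgroup isomorphic to $(\mathbb{Z}/p^m)^{(J)}$.
\end{lemma}

\begin{proof}
We work with $\mathbb{Z}_p(1)\cong\mathbb{Z}_p$. The Kummer sequences for $p^{m+N}$ and $p^m$ fit into a commutative diagram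
\[
\begin{array}{ccccccccc}
1&\to&\mu_{p^{m+N}}&\to&\mathbb{G}_m&\xrightarrow{p^{m+N}}&\mathbb{G}_m&\to&1\\
&&\downarrow{\scriptstyle p^N}&&\downarrow{\scriptstyle p^N}&&\|&&\\
1&\to&\mu_{p^m}&\to&\mathbb{G}_m&\xrightarrow{\ p^m\ }&\mathbb{G}_m&\to&1.
\end{array}
\]
Hence the transition map $H^1(Y,\mu_{p^{m+N}})\to H^1(Y,\mu_{p^m})$ lies over multiplication by $p^N$ on $\mathrm{Pic}(Y)$. The map $H^1(Y,\mathbb{Z}_p(1))\to H^1(Y,\mu_{p^m})$ factors through this transition map, so the composite
\[
H^1(Y,\mathbb{Z}_p(1))\to H^1(Y,\mu_{p^m})\to\mathrm{Pic}(Y)[p^m]\to\mathrm{Pic}(Y)/p^N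
\]
is zero. The middle arrow is surjective by \eqref{eq:kummer}, and \eqref{eq:coker} gives the required surjection.

For the second statement, the images of the $L_j$ generate a free $\mathbb{Z}/p^m$-module $(\mathbb{Z}/p^m)^{(J)}$ inside the target. Choose preimages of these basis elements in the $\mathbb{Z}/p^m$-module $H^2(Y,\mathbb{Z}_p)[p^m]$. They define a homomorphism $(\mathbb{Z}/p^m)^{(J)}\to H^2(Y,\mathbb{Z}_p)[p^m]$ whose composite with the surjection is injective.
\end{proof}

\section{Torsion and divisibility in a quotient of $K^*$}\label{sec:groups}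

For a complete extension $K/C$ and $r\in|C^*|$ with $0<r\le 1$ put
\[
P_r(K)=K^*/(q^{\mathbb{Z}}D_r(K)).
\]
Proposition~\ref{prop:pic} will identify $P_r(K)$ with the Picard group of $X_r$ over $K$. Here we study it as an abstract group. An element $u$ with $|u|=1$ lies in $q^{\mathbb{Z}}D_r(K)$ if and only if it lies in $D_r(K)$. Torsion arises because the $p$-th power map contracts discs around $1$.

\begin{lemma}\label{lem:power}
Let $g\in K$ with $|g|\le 1$. Then $|(1+g)^p-1|\le\max(|p||g|,|g|^p)$. If $|g|\le|p|^2$, then $|(1+g)^{p^s}-1|\le|p|^s|g|$ for all $s\ge 0$.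
\end{lemma}

\begin{proof}
In $(1+g)^p-1=\sum_{i=1}^{p}\binom{p}{i}g^i$ the coefficients with $i<p$ are divisible by $p$, which gives the first bound. If $|g|\le|p|^2$, then $|g|^{p-1}\le|p|$, so $g_1=(1+g)^p-1$ satisfies $|g_1|\le|p||g|\le|p|^2$. Induction on $s$ gives the second bound.
\end{proof}

\begin{proposition}\label{prop:torsion}
For $r<1$ the group $P_r(C)[p]$ is infinite. For $r=1$ the group $P_1(C)[p^n]$ is cyclic of order $p^n$.
\end{proposition}

\begin{proof}
Let $r<1$. Then $\max(|p|r,r^p)<r$, and $|C^*|$ is dense in $\mathbb{R}_{>0}$, so there is $c\in C^*$ such that $\rho=|c|$ satisfies $r<\rho<1$ and $\max(|p|\rho,\rho^p)<r$. Let $U=\{u\in C:|u-1|\le\rho\}$, a subgroup of $\mathcal{O}_C^*$ containing $D_r(C)$. By Lemma~\ref{lem:power}, $u^p\in D_r(C)$ for $u\in U$, so $U/D_r(C)$ injects into $P_r(C)[p]$. The map $U\to k$ sending $u$ to the residue of $(u-1)/c$ is surjective. It is a homomorphism because $uv-1=(u-1)+(v-1)+(u-1)(v-1)$ and the last term has absolute value at most $\rho^2<\rho$. It kills $D_r(C)$ because $r<\rho$. So $U/D_r(C)$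 surjects onto the infinite group $k$.

Let $r=1$, so that $D_1(C)=1+\mathfrak{m}$. Choose $q_0\in C$ with $q_0^{p^n}=q$. If $u^{p^n}\in q^j(1+\mathfrak{m})$, then $w=uq_0^{-j}$ satisfies $w^{p^n}\in 1+\mathfrak{m}$. So $|w|=1$ and the residue of $w$ is a $p^n$-th root of unity in $k$, which is $1$ in characteristic $p$. Hence $P_1(C)[p^n]$ is generated by $q_0$. Comparing absolute values shows that $q_0^j\in q^{\mathbb{Z}}(1+\mathfrak{m})$ only if $p^n\mid j$.
\end{proof}

The hypothesis $r<1$ is what makes $r^p<r$; for $r=1$ no larger disc is mapped into $D_r$.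

\begin{remark}
The phenomenon is special to the residue characteristic. Let $\ell\ne p$ be a prime. For $v\in 1+\mathfrak{m}$ we have $|v^\ell-1|=|v-1|\,|1+v+\dots+v^{\ell-1}|=|v-1|$, and every $u\in 1+\mathfrak{m}$ has an $\ell$-th root in $1+\mathfrak{m}$ (multiply any root by a root of unity). So $D_r(C)$ is uniquely $\ell$-divisible, and $P_r(C)[\ell]=(C^*/q^{\mathbb{Z}})[\ell]\cong(\mathbb{Z}/\ell)^2$.
\end{remark}

The group $P_r(C)$ is a quotient of $C^*$, hence divisible, so Lemma~\ref{lem:kummer} extracts nothing from its torsion. To obstruct divisibility we pass to a field that is not algebraically closed. Let $F$ be the completion of $C(t)$ for the Gauss norm $|\sum_i b_it^i|=\max_i|b_i|$, with ring of integers $\mathcal{O}_F$. It contains $C\langle t\rangle$ isometrically. To prove that an element is not divisible by $p^N$ in $P_r(F)$ we need a homomorphism on $F^*$ that kills $q$, is small on $D_r(F)$ and is small on $p^N$-th powers. The logarithmic derivative has these three properties.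

The derivation $d/dt$ satisfies $|f'|\le|f|$ on $C[t]$. The formula $(g/h)'=(g'h-gh')/h^2$ gives the same bound on $C(t)$, and by continuity $d/dt$ extends to a derivation of $F$ with the same bound that kills $C$. So $\mathrm{dlog}\colon F^*\to\mathcal{O}_F$, $u\mapsto u'/u$, is a homomorphism, and
\begin{equation}\label{eq:dlog}
\mathrm{dlog}(q)=0,\qquad |\mathrm{dlog}(d)|<r\ \ (d\in D_r(F)),\qquad |\mathrm{dlog}(v^{p^N})|\le|p|^N\ \ (v\in F^*).
\end{equation}
The middle bound holds because $|d|=1$ and $|d'|=|(d-1)'|\le|d-1|$; the last holds because $\mathrm{dlog}(v^{p^N})=p^N\mathrm{dlog}(v)$.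

\begin{example}\label{ex:small}
Take $r=|p|^3$, choose $a\in C$ with $|p|^3<|a|<|p|^2$, and let $u=1+at\in F^*$. Then
\[
u^p-1=pat+\binom{p}{2}a^2t^2+\dots+a^pt^p,
\]
and every term has absolute value at most $|p||a|<|p|^3$. So $u^p\in D_r(F)$, and the class of $u$ in $P_r(F)$ is killed by $p$. Suppose that it is divisible by $p^3$, say $u=q^jdv^{p^3}$ with $d\in D_r(F)$ and $v\in F^*$. Then
\[
\frac{a}{1+at}=\mathrm{dlog}(d)+p^3\,\mathrm{dlog}(v).
\]
The left side has absolute value $|a|>|p|^3$ and the right side has absolute value at most $|p|^3$, a contradiction. The upper bound on $|a|$ makes the class torsion, and the lower bound makes it visible to $\mathrm{dlog}$. By contrast, each value $u(\tau)=1+a\tau$ with $\tau\in\mathcal{O}_C$ is a $p^3$-th power in $C^*$: the obstruction belongs to the family and to none of its members.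
\end{example}

The general case produces infinitely many independent classes of exact order $p^m$.

\begin{lemma}\label{lem:indep}
Let $m\ge 1$, $N=m+2$, $r=|p|^N$. Choose $c\in C$ with $|p|^3<|c|<|p|^2$, and for $j\in J$ a lift $\alpha_j\in\mathcal{O}_C^*$ of $j\in k$. Put $a_j=c\alpha_j$ and $u_j=1+a_jt$.
\begin{enumerate}
\item[(a)] $|u_j^{p^m}-1|<r$ for all $j$.
\item[(b)] The homomorphism $\mathbb{Z}^{(J)}\to P_r(F)/p^N$, $(n_j)\mapsto\prod_j u_j^{n_j}$, has kernel $p^m\mathbb{Z}^{(J)}$.
\end{enumerate}
\end{lemma}

\begin{proof}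
(a) By Lemma~\ref{lem:power}, $|u_j^{p^m}-1|\le|p|^m|c|<|p|^{m+2}$.

(b) By (a) the kernel contains $p^m\mathbb{Z}^{(J)}$. Let $(n_j)\notin p^m\mathbb{Z}^{(J)}$, let $\epsilon\le m-1$ be the least $p$-adic valuation of the $n_j$, and write $n_j=p^\epsilon n_j'$. Then
\[
\mathrm{dlog}\Bigl(\prod_j u_j^{n_j}\Bigr)=\sum_j\frac{n_ja_j}{1+a_jt}=p^\epsilon c\sum_j n_j'\alpha_j(1+a_jt)^{-1}.
\]
Each $(1+a_jt)^{-1}$ differs from $1$ by an element of absolute value $<1$. The sum $\sum_j n_j'\alpha_j$ is a unit of $\mathcal{O}_C$, because the residues of the $\alpha_j$ are linearly independent over $\mathbb{F}_p$ and some $n_j'$ is prime to $p$. So the displayed element has absolute value $|p|^\epsilon|c|\ge|p|^{m-1}|c|>|p|^{m+2}$. By \eqref{eq:dlog} with $r=|p|^N$, every element of $q^{\mathbb{Z}}D_r(F)(F^*)^{p^N}$ has $|\mathrm{dlog}|\le|p|^N$. Hence $(n_j)$ is not in the kernel.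
\end{proof}

\section{The Tate curve minus a disc}\label{sec:tate}

We recall Tate's uniformization. For every complete extension $K/C$, the quotient $\mathbb{G}_{m,K}^{\mathrm{an}}/q^{\mathbb{Z}}$ is the analytification of an elliptic curve $E_K$, the base change of $E$. The group law is induced by multiplication, and $E(K)=K^*/q^{\mathbb{Z}}$; we write $\bar u$ for the class of $u\in K^*$. The quotient map is a local isomorphism: the annuli $A_1=\{|q|^{1/2}\le|z|\le 1\}$ and $A_2=\{|q|\le|z|\le|q|^{1/2}\}$ map isomorphically onto two affinoid subdomains that cover $E$. Functions and ideal sheaves on an open part of $E$ are the same as functions and ideal sheaves on its preimage in $\mathbb{G}_m^{\mathrm{an}}$ that are invariant under $z\mapsto qz$.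

Consider
\[
x(z)=\frac{z}{(1-z)^2}+\sum_{n\ge 1}\Bigl(\frac{q^nz}{(1-q^nz)^2}+\frac{q^nz^{-1}}{(1-q^nz^{-1})^2}-\frac{2q^n}{(1-q^n)^2}\Bigr).
\]
Since $w/(1-w)^2$ is unchanged by $w\mapsto w^{-1}$, this is $\sum_{n\in\mathbb{Z}}q^nz/(1-q^nz)^2$ minus a constant, which is invariant under $z\mapsto qz$. It is a rational function on $E$ whose only pole is a double pole at $e$, so $x\colon E\to\mathbb{P}^1$ is a finite morphism.

\begin{lemma}\label{lem:affinoid}
Let $r\in|C^*|$ with $0<r\le 1$. For every complete extension $K/C$, a point $y\in E(K)$ satisfies $|x(y)|\le r^{-2}$ if and only if $y\notin D_r(K)$. Hence $X_r=\{|x|\le r^{-2}\}$ is a smooth affinoid curve, its base change $X_{r,K}$ is given by the same inequality in $E_K$, and $X_r(K)=E(K)\setminus D_r(K)$.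
\end{lemma}

\begin{proof}
The point $y$ has a unique representative $z\in K^*$ with $|q|<|z|\le 1$. For $n\ge 1$ we have $|q^nz|<1$, $|q^nz^{-1}|\le|q/z|<1$ and $|q^n|<1$, so all terms of the sum over $n\ge 1$ have absolute value $<1$. If $|z|<1$ or $|z|=1=|z-1|$, then the first term has absolute value at most $1$, so $|x(y)|\le 1\le r^{-2}$, and $y\notin D_r(K)$. In the remaining case $|z-1|<1$ we have $|z|=1$ and $|x(y)|=|z-1|^{-2}>1$, so $|x(y)|\le r^{-2}$ if and only if $|z-1|\ge r$. The preimage of a closed disc under a finite morphism is affinoid, and $X_r$ is smooth because it is open in $E$.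
\end{proof}

Removing the single point $e$ from $E_K$ leaves an affine curve with Picard group $\mathrm{Pic}^0(E_K)=E(K)$. Removing the whole disc also kills the points of the disc. The next proposition says that nothing else is killed. We need it over the field $F$, so $K$ is not assumed to be algebraically closed.

\begin{proposition}\label{prop:pic}
For every complete extension $K/C$ and $r\in|C^*|$ with $0<r\le 1$, the map $u\mapsto\mathcal{O}([\bar u]-[e])|_{X_{r,K}}$ induces an isomorphism
\[
P_r(K)=K^*/(q^{\mathbb{Z}}D_r(K))\xrightarrow{\ \sim\ }\mathrm{Pic}(X_{r,K}).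
\]
Since $e\notin X_{r,K}$, the image of $u$ is also the class of $\mathcal{O}([\bar u])|_{X_{r,K}}$.
\end{proposition}

\begin{proof}
Write $X=X_{r,K}$. As for every elliptic curve over a field, $y\mapsto\mathcal{O}([y]-[e])$ is an isomorphism of groups $E(K)\to\mathrm{Pic}^0(E_K)$. In particular, if $\sum_i n_i[y_i]$ is a principal divisor supported on rational points, then $\prod_i y_i^{n_i}=e$ in $E(K)$ (Abel's theorem).

\emph{Surjectivity.} The maximal ideals of $\mathcal{O}(X)$ correspond to the closed points of $E_K$ that lie in $X$, and the completed local rings of $\mathcal{O}(X)$ and of $E_K$ at such a point agree. So the noetherian ring $\mathcal{O}(X)$ is regular of dimension $1$, that is, a finite product of Dedekind domains. Every line bundle on $X$ is therefore $\mathcal{O}_X(\Delta)$ for a finite divisor $\Delta$ of closed points of $X$. Viewing $\Delta$ as a divisor on $E_K$, we get $\mathcal{O}_X(\Delta)\cong\mathcal{O}(\Delta-\deg(\Delta)[e])|_X$, which comes from $\mathrm{Pic}^0(E_K)$.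

\emph{Kernel.} If $y\in D_r(K)$, then $[y]-[e]$ is supported outside $X$, so $\mathcal{O}([y]-[e])|_X$ is trivial. By Lemma~\ref{lem:affinoid} it remains to show that $\mathcal{O}_X([y])$ is not trivial for $y\in X(K)$. Suppose that it is. Then the maximal ideal $\mathfrak{m}_y\subset\mathcal{O}(X)$ of $y$ is generated by a nonzerodivisor $f$. The difficulty is that $f$ is only an analytic function on $X$, while Abel's theorem applies to rational functions on $E_K$. We approximate $f$ by a rational function with the same divisor on $X$.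

Let $R=\mathcal{O}(E_K\setminus e)$, a finite $K[x]$-module, and let $K\{x\}$ be the Tate algebra of the disc $|x|\le r^{-2}$. Then $\mathcal{O}(X)=R\otimes_{K[x]}K\{x\}$. Since $K[x]$ is dense in $K\{x\}$ and finitely many elements of $R$ generate $\mathcal{O}(X)$ over $K\{x\}$, the ring $R$ is dense in $\mathcal{O}(X)$. If $g_i\in R$ tend to $f$, then $g_i(y)\in K$ tend to $f(y)=0$, so the elements $g_i-g_i(y)$ of $R\cap\mathfrak{m}_y$ also tend to $f$. The ideal $\mathfrak{m}_y$ is closed, and multiplication by $f$ is a continuous bijection of Banach spaces $\mathcal{O}(X)\to\mathfrak{m}_y$, hence a homeomorphism by the open mapping theorem. So there is $g\in R\cap\mathfrak{m}_y$ such that $h=(g-f)/f$ has norm $<1$ for a Banach algebra norm on $\mathcal{O}(X)$. Then $1+h$ is a unit, with inverse $\sum_i(-h)^i$, and $g=f(1+h)$ generates $\mathfrak{m}_y$.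

Let $K'$ be the completed algebraic closure of $K$. We have $\mathcal{O}(X_{K'})/(g)=(\mathcal{O}(X)/(g))\widehat\otimes_KK'=K'$, so the divisor of $g$ on $X_{K'}$ is $[y]$. On $E_{K'}$ we thus have $\mathrm{div}(g)=[y]+\sum_i n_i[d_i]$ with $d_i\in E(K')\setminus X(K')=D_r(K')$. By Abel's theorem $y=\prod_i d_i^{-n_i}$. As $D_r(K')$ is a subgroup of $E(K')$, we get $y\in D_r(K')$, which contradicts $y\in X(K)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:counter}(a) and~\ref{thm:range}(d)]
Theorem~\ref{thm:counter}(a) combines Lemma~\ref{lem:affinoid}, Proposition~\ref{prop:pic} for $K=C$ and Proposition~\ref{prop:torsion}, since $\mathrm{Pic}(X_r)[p]\subset\mathrm{Pic}(X_r)[p^n]$ for $n\ge 1$. For Theorem~\ref{thm:range}(d) take $X_r\times T^{d-1}$ with $r<1$. The pullback $\mathrm{Pic}(X_r)\to\mathrm{Pic}(X_r\times T^{d-1})$ is injective, because restriction to the fiber over a point of $T^{d-1}(C)$ is a left inverse.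
\end{proof}

\section{The surface $X_r\times T$}\label{sec:surface}

Fix $m\ge 1$, $N=m+2$, $r=|p|^N$, and write $X=X_r$, $Y=X\times T$. Lemma~\ref{lem:indep} and Proposition~\ref{prop:pic} give torsion classes in $\mathrm{Pic}(X_F)$ that are not divisible by $p^N$, but $X_F$ is not an affinoid over $C$. We have to find line bundles on $Y$ that restrict to these classes along the ring map
\begin{equation}\label{eq:pull}
\mathcal{O}(Y)=\mathcal{O}(X)\widehat\otimes_CC\langle t\rangle\to\mathcal{O}(X)\widehat\otimes_CF=\mathcal{O}(X_F).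
\end{equation}
Non-divisibility passes from $\mathrm{Pic}(X_F)$ back to $\mathrm{Pic}(Y)$ for free, but torsion does not. It has to be proved on $Y$, by an explicit trivialization. The natural candidate attached to a unit $u\in\mathcal{O}(T)^*$ is the line bundle of the graph of $\bar u\colon T\to E$. On an elliptic curve $n[\bar u]$ is linearly equivalent to $[\bar u^n]+(n-1)[e]$, and theta functions give this equivalence uniformly in $u$.

Let
\[
\theta(z)=\prod_{n\ge 0}(1-q^nz)\prod_{n\ge 1}(1-q^nz^{-1}).
\]
On each closed annulus the factors tend to $1$ uniformly, so $\theta$ is an analytic function on $\mathbb{G}_m^{\mathrm{an}}$, with simple zeros exactly at $q^{\mathbb{Z}}$; the same holds over every complete extension of $C$. Replacing $z$ by $qz$ removes the factor $1-z$ and inserts the factor $1-z^{-1}=-z^{-1}(1-z)$, so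
\begin{equation}\label{eq:theta}
\theta(qz)=-z^{-1}\theta(z).
\end{equation}

Let $u\in\mathcal{O}(T)^*$. The function $\theta(z/u)$ on $\mathbb{G}_m^{\mathrm{an}}\times T$ is the pullback of $\theta(z)$ under the automorphism $(z,t)\mapsto(z/u,t)$, so it is a nonzerodivisor and generates an invertible ideal sheaf. By \eqref{eq:theta}, $\theta(qz/u)=-(u/z)\theta(z/u)$, and $u/z$ is a unit. So the ideal sheaf is invariant under $z\mapsto qz$ and descends to $E\times T$. Let $I_u$ be its restriction to $Y$ and let $L_u=I_u^{-1}\in\mathrm{Pic}(Y)$.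

\begin{lemma}\label{lem:Lu}
Let $u\in\mathcal{O}(T)^*\subset F^*$ and $n\ge 1$.
\begin{enumerate}
\item[(a)] If $|u^n-1|<r$, then $L_u\in\mathrm{Pic}(Y)[n]$.
\item[(b)] The pullback of $L_u$ along \eqref{eq:pull} is the class of $u$ in $P_r(F)=\mathrm{Pic}(X_F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\widetilde Y$ be the preimage of $Y$ in $\mathbb{G}_m^{\mathrm{an}}\times T$, and put
\[
\Phi(z,t)=\frac{\theta(z/u)^n}{\theta(z/u^n)\,\theta(z)^{n-1}}.
\]
The denominator vanishes at a point $(z,\tau)$ only if $z\in q^{\mathbb{Z}}u(\tau)^n$ or $z\in q^{\mathbb{Z}}$. The Gauss norm bounds the values on $T$, so $|u(\tau)^n-1|<r$. Thus $u(\tau)^n$ and $1$ lie in $D_r(C)$, and the denominator has no zero on $\widetilde Y$. A function without zeros on an affinoid lies in no maximal ideal, so the denominator is a unit on $\widetilde Y$ and $\Phi\in\mathcal{O}(\widetilde Y)$. By \eqref{eq:theta}, the substitution $z\mapsto qz$ multiplies the numerator by $(-u/z)^n$ and the denominator by $(-u^n/z)(-1/z)^{n-1}=(-u/z)^n$. So $\Phi$ is invariant and defines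 an element of $\mathcal{O}(Y)$. It differs from $\theta(z/u)^n$ by a unit on $\widetilde Y$, so $I_u^n=\Phi\,\mathcal{O}_Y$ is trivial.

(b) Let $V_1,V_2$ be the intersections of $X$ with the images of the annuli $A_1,A_2$. They are affinoids that cover $X$, and we view $V_i$ inside $A_i$. The maps $\mathcal{O}(V_i\times T)\to\mathcal{O}(V_{i,F})$ are compatible with \eqref{eq:pull}. The inclusion $I_u\subset\mathcal{O}_Y$ pulls back to a map from the pullback of $I_u$ to $\mathcal{O}_{X_F}$. Over $V_{i,F}$ the source is free on one generator, which is sent to the function $\theta(z/u)$ with $u$ now a constant in $F^*$. This function is a nonzerodivisor with simple zeros exactly at $uq^{\mathbb{Z}}$. So the map is injective with image $\mathcal{O}(-[\bar u])|_{X_F}$, and $L_u$ pulls back to $\mathcal{O}([\bar u])|_{X_F}$. Now apply Proposition~\ref{prop:pic}.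
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}(b)]
Let $u_j=1+a_jt$ be as in Lemma~\ref{lem:indep}. Since $|a_j|<1$, these are units of $\mathcal{O}(T)$. Put $L_j=L_{u_j}$. By Lemmas~\ref{lem:indep}(a) and~\ref{lem:Lu}(a), $L_j\in\mathrm{Pic}(Y)[p^m]$, so the kernel of $\mathbb{Z}^{(J)}\to\mathrm{Pic}(Y)/p^N$, $(n_j)\mapsto\sum_j n_jL_j$, contains $p^m\mathbb{Z}^{(J)}$. By Lemma~\ref{lem:Lu}(b), the composite of this map with the pullback $\mathrm{Pic}(Y)/p^N\to P_r(F)/p^N$ is the map of Lemma~\ref{lem:indep}(b), whose kernel is $p^m\mathbb{Z}^{(J)}$. So the kernel is exactly $p^m\mathbb{Z}^{(J)}$, and Lemma~\ref{lem:kummer} applies.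
\end{proof}

\section{Curves}\label{sec:curves}

We prove Theorem~\ref{thm:range}(b). The divisibility of the Picard group, seen for $X_r$ in Section~\ref{sec:groups}, holds for all smooth affinoid curves, and it forces $H^2$ to vanish. We may assume that $X$ is connected. If $X=\mathrm{Sp}\,C$, then $H^i(X,\mathbb{Z}/p^s)$ is $\mathbb{Z}/p^s$ for $i=0$ and zero for $i>0$, and \eqref{eq:milnor} gives the claim. So let $\dim X=1$. By \cite{vdP}, $X$ is an affinoid open subspace of a smooth connected projective curve $\overline{X}$ over $C$. We have $X\ne\overline{X}$, because $\mathcal{O}(\overline{X})=C$ while $\mathcal{O}(X)$ has dimension $1$.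

\begin{lemma}\label{lem:div}
$\mathrm{Pic}(X)$ is divisible.
\end{lemma}

\begin{proof}
As in the proof of Proposition~\ref{prop:pic}, $\mathcal{O}(X)$ is a Dedekind domain whose maximal ideals are points of $\overline{X}$, so $\mathrm{Pic}(\overline{X})\to\mathrm{Pic}(X)$ is surjective. Choose a point $y\in\overline{X}(C)$ outside $X$. Then $\mathrm{Pic}(\overline{X})=\mathrm{Pic}^0(\overline{X})\oplus\mathbb{Z}[y]$ and $\mathcal{O}([y])|_X$ is trivial. So $\mathrm{Pic}(X)$ is a quotient of $\mathrm{Pic}^0(\overline{X})$, the group of $C$-points of the Jacobian, which is divisible because $C$ is algebraically closed.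
\end{proof}

To pass from $\mathrm{Pic}(X)/p=0$ to $H^2(X,\mu_p)=0$ we must control the other contributions to \'etale cohomology. We split it into the cohomology of a topological space and the Galois cohomology of fields, each of dimension at most $1$. Let $|X|$ be the Berkovich space of $X$: the set of bounded multiplicative seminorms $\xi$ on $\mathcal{O}(X)$, with the topology of pointwise convergence. The completed residue field $\mathcal{H}(\xi)$ is the completion of the fraction field of $\mathcal{O}(X)/\ker\xi$; it does not change if $\xi$ is viewed as a point of the analytification of $\overline{X}$. We use these standard facts. The groups $H^j(X,\mu_p)$ can be computed on Berkovich's \'etale site of $X$, which has a projection $\pi$ to the site of open subsets of $|X|$. The space $|X|$ is compact Hausdorff of topological dimension $\le 1$, so $H^a(|X|,\mathcal{F})=0$ for $a\ge 2$ and every abelian sheaf $\mathcal{F}$. We have $\pi_*\mathbb{G}_m=\mathcal{O}^*$, $H^1(|X|,\mathcal{O}^*)=\mathrm{Pic}(X)$ and $R^1\pi_*\mathbb{G}_m=0$ (Hilbert~90). Finally,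 writing $G_H$ for the absolute Galois group of a field $H$, we have by \cite[Prop.~4.2.4]{Berkovich}
\begin{equation}\label{eq:stalk}
(R^b\pi_*\mu_p)_\xi=H^b(G_{\mathcal{H}(\xi)},\mu_p).
\end{equation}

\begin{lemma}\label{lem:mup}
$H^j(X,\mu_p)=0$ for $j\ge 2$.
\end{lemma}

\begin{proof}
We first show that $R^b\pi_*\mu_p=0$ for $b\ge 2$. Let $\xi\in|X|$. If $\xi$ is a classical point, then $\mathcal{H}(\xi)=C$ and the Galois group is trivial. Otherwise $\xi$ defines an absolute value on the function field $C(\overline{X})$, and $\mathcal{H}(\xi)$ is the completion. By Krasner's lemma every finite extension of $\mathcal{H}(\xi)$ is generated by an element algebraic over the dense subfield $C(\overline{X})$, so the restriction map $G_{\mathcal{H}(\xi)}\to G_{C(\overline{X})}$ is injective with closed image. By Tsen's theorem $G_{C(\overline{X})}$ has cohomological dimension $\le 1$, and this bound passes to closed subgroups. Now \eqref{eq:stalk} gives the vanishing.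

In the Leray spectral sequence $H^a(|X|,R^b\pi_*\mu_p)\Rightarrow H^{a+b}(X,\mu_p)$ only terms with $a,b\le 1$ can be nonzero. So $H^j(X,\mu_p)=0$ for $j\ge 3$ and $H^2(X,\mu_p)=H^1(|X|,R^1\pi_*\mu_p)$. Applying $R\pi_*$ to the Kummer sequence gives $R^1\pi_*\mu_p=\mathcal{O}^*/(\mathcal{O}^*)^p$, where $(\mathcal{O}^*)^p$ is the image sheaf of the $p$-th power map. Since $H^2(|X|,(\mathcal{O}^*)^p)=0$, the map $\mathrm{Pic}(X)\to H^1(|X|,\mathcal{O}^*/(\mathcal{O}^*)^p)$ is surjective. Its target is killed by $p$, so it is a quotient of $\mathrm{Pic}(X)/p$, which is zero by Lemma~\ref{lem:div}.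
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
Use the long exact sequences of $0\to\mathbb{Z}/p\to\mathbb{Z}/p^{s+1}\to\mathbb{Z}/p^s\to 0$ and Lemma~\ref{lem:mup}. Induction on $s$ gives $H^j(X,\mathbb{Z}/p^s)=0$ for $j\ge 2$, and the maps $H^1(X,\mathbb{Z}/p^{s+1})\to H^1(X,\mathbb{Z}/p^s)$ are surjective because $H^2(X,\mathbb{Z}/p)=0$. In \eqref{eq:milnor} with $i\ge 2$ the right term vanishes. The left term vanishes for $i\ge 3$ because the groups are zero, and for $i=2$ because $R^1\varprojlim$ vanishes on systems with surjective transition maps. Together with Theorem~\ref{thm:range}(a), all groups $H^i(X,\mathbb{Z}_p)$ are torsion-free.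
\end{proof}

\section{Higher degrees}\label{sec:higher}

To raise the degree by one we multiply by the circle $S=\{|w|=1\}\subset\mathbb{P}^1$, a smooth affinoid curve, and take the cup product with a class of degree $1$. The tower of finite \'etale covers $w_s\mapsto w_s^{p^s}$ of $S$ is a $\mathbb{Z}_p(1)$-torsor on the pro-\'etale site, the torsor of compatible systems of $p^s$-th roots of $w$. Let $\kappa\in H^1(S,\mathbb{Z}_p(1))$ be its class. Its image in $H^1(S,\mu_p)$ is $\partial(w)$, where $\partial$ denotes the connecting maps of the Kummer sequence for $p$. To see that the cup product with $\kappa$ is injective we move $\kappa$ to $\mathbb{P}^1$, where the projective bundle formula describes the cohomology completely.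

\begin{lemma}\label{lem:circle}
Let $Z$ be a smooth affinoid over $C$ and $n\ge 0$. The map
\[
H^n(Z,\mathbb{Z}_p)\to H^{n+1}(Z\times S,\mathbb{Z}_p(1)),\qquad\alpha\mapsto\mathrm{pr}^*\alpha\cup\kappa,
\]
is injective. Here $\mathrm{pr}$ is the projection to $Z$, and $\kappa$ also denotes its pullback to $Z\times S$.
\end{lemma}

\begin{proof}
The discs $\{|w|\le 1\}$ and $\{|w|\ge 1\}$ form an open covering of the adic space $\mathbb{P}^1$ with intersection $S$. Let $\delta$ denote the Mayer--Vietoris boundary maps for this covering and for its product with $Z$. They are compatible with pullback, they commute up to sign with the connecting maps of short exact sequences of sheaves, and they satisfy $\delta(\beta|_{Z\times S}\cup\gamma)=\pm\beta\cup\delta\gamma$ for a class $\beta$ on $Z\times\mathbb{P}^1$ and a class $\gamma$ on $Z\times S$. Put $\eta=\delta\kappa\in H^2(\mathbb{P}^1,\mathbb{Z}_p(1))$. Then $\delta(\mathrm{pr}^*\alpha\cup\kappa)=\pm\mathrm{pr}^*\alpha\cup\eta$, so it suffices to show that $\alpha\mapsto\mathrm{pr}^*\alpha\cup\eta$ is injective.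 We show that the map
\begin{equation}\label{eq:pbf}
\bigl(\mathrm{pr}^*,\ \mathrm{pr}^*(-)\cup\eta\bigr)\colon R\Gamma(Z,\mathbb{Z}_p(1))\oplus R\Gamma(Z,\mathbb{Z}_p)[-2]\to R\Gamma(Z\times\mathbb{P}^1,\mathbb{Z}_p(1))
\end{equation}
is an isomorphism.

\emph{Reduction modulo $p$.} A complex $M$ of $\mathbb{Z}_p$-modules is derived $p$-complete if $R\varprojlim(\cdots\xrightarrow{p}M\xrightarrow{p}M)=0$. This property holds for complexes of $\mathbb{Z}/p^s$-modules, and it passes to shifts, cones and derived limits. Both sides of \eqref{eq:pbf} are derived limits of complexes of $\mathbb{Z}/p^s$-modules, so the cone $Q$ of \eqref{eq:pbf} is derived $p$-complete. If multiplication by $p$ is an isomorphism on $Q$, then the derived limit above is $Q$ itself, so $Q=0$. It therefore suffices to show that the cone of $p$ on $Q$ vanishes. By \eqref{eq:bockstein} this is the cone of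
\begin{equation}\label{eq:pbfp}
\bigl(\mathrm{pr}^*,\ \mathrm{pr}^*(-)\cup\bar\eta\bigr)\colon R\Gamma(Z,\mu_p)\oplus R\Gamma(Z,\mathbb{Z}/p)[-2]\to R\Gamma(Z\times\mathbb{P}^1,\mu_p),
\end{equation}
where $\bar\eta\in H^2(\mathbb{P}^1,\mu_p)$ is the image of $\eta$.

\emph{The class $\bar\eta$.} We have $\bar\eta=\delta\partial(w)=\pm\partial\delta(w)$. The class $\delta(w)\in H^1(\mathbb{P}^1,\mathbb{G}_m)$ is the line bundle glued from trivial bundles on the two discs by the unit $w$ on $S$, which is $\mathcal{O}(\pm 1)$. The map $\partial\colon\mathrm{Pic}(\mathbb{P}^1)\to H^2(\mathbb{P}^1,\mu_p)$ is the first Chern class $c_1$. So $\bar\eta=\pm c_1(\mathcal{O}(1))$.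

\emph{Comparison with schemes.} Write $Z=\mathrm{Sp}\,B$. By \cite[\S 3.2]{Huber}, \'etale cohomology with torsion coefficients of $\mathrm{Spec}\,B$ and of proper $B$-schemes agrees with that of the associated adic spaces. The comparison maps are pullbacks, so they respect $\mathrm{pr}^*$, cup products and $c_1$. The adic space associated with $\mathbb{P}^1_B$ is $Z\times\mathbb{P}^1$. Hence \eqref{eq:pbfp} is identified, up to a sign on the second summand, with the map
\[
R\Gamma(\mathrm{Spec}\,B,\mu_p)\oplus R\Gamma(\mathrm{Spec}\,B,\mathbb{Z}/p)[-2]\to R\Gamma(\mathbb{P}^1_B,\mu_p)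
\]
given by pullback and by cup product with $c_1(\mathcal{O}(1))$. As $p$ is invertible in $B$, this map is an isomorphism by the projective bundle formula.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:range}(c)]
Let $Y$ be the surface of Theorem~\ref{thm:counter}(b) and let $X=Y\times S^{i-2}\times T^{d-i}$, a smooth affinoid of dimension $2+(i-2)+(d-i)=d$. Applying Lemma~\ref{lem:circle} successively to $Z=Y\times S^{l}$ for $0\le l<i-2$, and identifying $\mathbb{Z}_p(1)$ with $\mathbb{Z}_p$, gives an injection $H^2(Y,\mathbb{Z}_p)\to H^i(Y\times S^{i-2},\mathbb{Z}_p)$. The pullback $H^i(Y\times S^{i-2},\mathbb{Z}_p)\to H^i(X,\mathbb{Z}_p)$ is injective, because restriction to the fiber over a point of $T^{d-i}(C)$ is a left inverse. So $H^i(X,\mathbb{Z}_p)$ contains $(\mathbb{Z}/p^m)^{(J)}$.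
\end{proof}

\begin{thebibliography}{9}

\bibitem{Berkovich}
Berkovich, \emph{\'Etale cohomology for non-Archimedean analytic spaces}.

\bibitem{Bosco}
Guido Bosco, \emph{Torsion in $p$-adic \'etale cohomology: remarks and conjectures}, arXiv:2411.07355 (2024).

\bibitem{Huber}
Huber, \emph{\'Etale Cohomology of Rigid Analytic Varieties and Adic Spaces}.

\bibitem{Scholze}
Scholze, \emph{$p$-adic Hodge theory for rigid-analytic varieties}.

\bibitem{vdP}
van der Put, \emph{The class group of a one-dimensional affinoid space}, Ann. Inst. Fourier 30 (1980).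

\end{thebibliography}
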